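# Counting Brauer characters fixed by a coprime group of automorphisms

## 1. The guess $|\mathrm{IBr}_A(G)|=|\mathrm{IBr}(\mathbf C_G(A))|$ and its first tests

Fix a prime $\ell$. Let $A$ and $G$ be finite groups, and let $A$ act on $G$ by automorphisms, written $g\mapsto g^a$.

**Definition.** The action is *coprime* if $\gcd(|A|,|G|)=1$. We write $\mathbf C_G(A)=\{g\in G: g^a=g\text{ for all }a\in A\}$ for the fixed point subgroup.

When $A$ acts coprimely, the Glauberman–Isaacs correspondence is a bijection from the $A$-invariant ordinary irreducible characters of $G$ onto $\mathrm{Irr}(\mathbf C_G(A))$. What happens if we replace ordinary characters by $\ell$-Brauer characters? One would first guess that the two numbers still agree: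
$$|\mathrm{IBr}_A(G)|=|\mathrm{IBr}(\mathbf C_G(A))|.$$
Here $\mathrm{IBr}(H)$ is the set of irreducible $\ell$-Brauer characters of $H$, the group $A$ acts on $\mathrm{IBr}(G)$ by $\varphi^a(g)=\varphi(g^{a^{-1}})$, and $\mathrm{IBr}_A(G)$ is the set of $A$-fixed members. This is Navarro's conjecture of 1994, stated here as in the paper of Zhicheng Feng and Britta Späth, "Unitriangular basic sets, Brauer characters and coprime actions" (arXiv:2111.13903, 2021). The guess is correct, and these notes prove it.

Let $k$ be an algebraically closed field of characteristic $\ell$. Irreducible Brauer characters of $H$ correspond to isomorphism classes of irreducible $kH$-modules. They are complex functions on the $\ell$-regular elements of $H$, that is, on the elements of order prime to $\ell$. We use these textbook facts.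

* (B1) $\mathrm{IBr}(H)$ is a basis of the space of complex class functions on the $\ell$-regular elements of $H$.
* (B2) A normal $\ell$-subgroup acts trivially on every irreducible module. So if $N=N_\ell\times N_0$ is nilpotent, with $N_0$ its Hall $\ell'$-subgroup, then restriction is a bijection $\mathrm{IBr}(N)\to\mathrm{Irr}(N_0)$.
* (B3) The irreducible Brauer characters of $H_1\times\dots\times H_r$ are exactly the products of irreducible Brauer characters of the factors.
* (B4) (Clifford) Let $N\lhd G$. The restriction $\varphi_N$ of $\varphi\in\mathrm{IBr}(G)$ comes from a semisimple module, whose constituents form one $G$-orbit. If $\theta\in\mathrm{IBr}(N)$ has stabilizer $G_\theta$, then induction is a bijection $\mathrm{IBr}(G_\theta|\theta)\to\mathrm{IBr}(G|\theta)$.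

Here $\mathrm{IBr}(G|\theta)$ is the set of $\varphi\in\mathrm{IBr}(G)$ lying over $\theta$. A subscript $A$ always means "the $A$-invariant ones". If an isomorphism $\alpha:x\mapsto x^\alpha$ carries one group to another, characters are transported by $\psi^\alpha(x^\alpha)=\psi(x)$. If an automorphism $\alpha$ of $G$ fixes $N$ and $\theta$, it fixes $G_\theta$, and $(\psi^\alpha)^G=(\psi^G)^\alpha$. So the bijection in (B4) commutes with $\alpha$.

We test the guess.

* If $A$ acts trivially, both sides are $|\mathrm{IBr}(G)|$.
* If $\ell\nmid|G|$, then $\mathrm{IBr}=\mathrm{Irr}$ and we are back to Glauberman–Isaacs.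
* If $G$ is an $\ell$-group, then (B2) makes both sides $1$.
* Let $G$ be abelian with Hall $\ell'$-subgroup $G_0$. Then $\mathrm{IBr}(G)=\mathrm{Irr}(G_0)$. A character $\chi$ of $G_0$ is $A$-invariant iff $\chi(x^{-1}x^a)=1$ for all $x,a$, that is, iff $\chi$ is trivial on $[G_0,A]$. Since $G_0=\mathbf C_{G_0}(A)\times[G_0,A]$ for coprime actions, there are $|\mathbf C_{G_0}(A)|$ of these, and this is $|\mathrm{IBr}(\mathbf C_G(A))|$.
* Let $G=C_7\rtimes C_3$ be nonabelian of order $21$, and let $A=C_2$ invert $C_7$ and centralize $C_3$. Then $\mathbf C_G(A)=C_3$. For $\ell=7$ we have $\mathrm{IBr}(G)=\mathrm{Irr}(C_3)$, every member is $A$-invariant, and $3=3$. For $\ell=3$ the $\ell$-regular classes are $\{1\}$ and two classes of elements of order $7$, which inversion swaps. So $|\mathrm{IBr}(G)|=3$, and $\mathrm{IBr}(G)$ consists of the trivial character and two characters of degree $3$. These two are the complex characters of degree $3$ restricted to $3$-regular elements, and $A$ swaps them. The count is $1=|\mathrm{IBr}(C_3)|$.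

Coprimality matters. Let $G=S_3$ act on itself by conjugation and let $\ell\ge5$. All three irreducible characters are invariant, but the fixed point subgroup is $\mathbf Z(S_3)=1$, so we would get $3$ against $1$.

## 2. What coprime action provides

From now on $A$ acts coprimely on $G$. We quote the following.

* (F1) (Feit–Thompson) Groups of odd order are solvable. So $A$ or $G$ is solvable.
* (F2) (Glauberman's lemma; Isaacs, *Character Theory of Finite Groups*, 13.8, 13.9) Let $A$ and $G$ act on a nonempty set $\Omega$, with $G$ transitive and $(\omega g)^a=\omega^ag^a$. Then $A$ fixes a point of $\Omega$, and $\mathbf C_G(A)$ is transitive on the $A$-fixed points.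
* (F3) (Isaacs, *Finite Group Theory*, 3.28, 4.34) If $M\lhd G$ is $A$-invariant, then $\mathbf C_{G/M}(A)=\mathbf C_G(A)M/M$. In particular, if $A$ is trivial on $G/M$ and on $M$, then $G=\mathbf C_G(A)M=\mathbf C_G(A)$, so $A$ is trivial on $G$. If $G$ is abelian, then $G=\mathbf C_G(A)\times[G,A]$.
* (F4) (Glauberman–Isaacs) $|\mathrm{Irr}_A(G)|=|\mathrm{Irr}(\mathbf C_G(A))|$.
* (F5) If $S$ is a nonabelian simple group and $B\le\mathrm{Aut}(S)$ has order prime to $|S|$, then $B$ is cyclic.

Fact (F5) is the only place where the classification of finite simple groups enters. Here is its derivation from the classification and from Gorenstein–Lyons–Solomon, *The Classification of the Finite Simple Groups*, No. 3, Theorem 2.5.12.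

Since $B\cap\mathrm{Inn}(S)=1$, the group $B$ embeds in $\mathrm{Out}(S)$. By (F1) $|S|$ is even, so $|B|$ is odd. If $S$ is alternating, sporadic or the Tits group, then $\mathrm{Out}(S)$ is a $2$-group and $B=1$. Otherwise $S$ is of Lie type over $\mathbb F_q$ and $\mathrm{Out}(S)=\mathrm{Outdiag}(S)\rtimes\Phi\Gamma$.

Every prime dividing $|\mathrm{Outdiag}(S)|$ divides $|S|$. Indeed this order divides $4$, or it divides $3$ for types $E_6^{\pm}$, where $3$ divides $|S|$, or it is $\gcd(n,q-\varepsilon)$ for $S=PSL_n^\varepsilon(q)$. In the last case it is at most $2$ if $n=2$. If $n\ge3$, then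
$$|S|=q^{n(n-1)/2}\prod_{i=2}^n(q^i-\varepsilon^i)\Big/\gcd(n,q-\varepsilon).$$
The product has at least two factors, each divisible by $q-\varepsilon$, so $q-\varepsilon$ divides $|S|$.

So $B$ meets $\mathrm{Outdiag}(S)$ trivially and embeds in $\Phi\Gamma$. This group is cyclic, or it is $\Phi\times\Gamma$ with $\Phi$ cyclic and $|\Gamma|\in\{1,2\}$, or it is $\Phi\times\Gamma$ with $\Phi$ cyclic and $|\Gamma|=6$ for $S=D_4(q)$, where $6$ divides $|S|$. In the product cases $|B|$ is prime to $|\Gamma|$, so $B$ projects injectively to $\Phi$. In all cases $B$ is cyclic.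

We use (F2) in two settings. The first concerns classes.

**(F2′)** *Let $C=\mathbf C_G(A)$. The map $K\mapsto K\cap C$ is a bijection from the $A$-invariant $\ell$-regular conjugacy classes of $G$ to the $\ell$-regular classes of $C$.*

*Proof.* Let $K$ be an $A$-invariant class. Apply (F2) to $G$ acting on $K$ by conjugation, where $(y^g)^a=(y^a)^{g^a}$. The set $K\cap C$ of $A$-fixed points is nonempty, and $C$ is transitive on it, so $K\cap C$ is one $C$-class. The map is injective because $K$ is the $G$-class containing $K\cap C$. Conversely, the $G$-class of an $\ell$-regular $y\in C$ is $A$-invariant, as it contains the $A$-fixed element $y$, and it meets $C$ in the $C$-class of $y$. $\square$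

The second setting concerns constituents. Let $N\lhd G$ be $A$-invariant and $\varphi\in\mathrm{IBr}_A(G)$. Then $G$ acts transitively on the set of irreducible constituents of $\varphi_N$, $A$ acts on it, and $(\theta^g)^a=(\theta^a)^{g^a}$. By (F2), $\varphi_N$ has an $A$-invariant constituent, and any two such are $\mathbf C_G(A)$-conjugate.

## 3. Cyclic $A$: a trace computed in two bases

By (F2′) the $A$-invariant $\ell$-regular classes of $G$ are counted by $|\mathrm{IBr}(C)|$. So the guess says that $A$ fixes as many Brauer characters as $\ell$-regular classes. Both sets index bases of the same space of class functions, so for cyclic $A$ we can compare traces. We do this in a refined form that will be needed later. It keeps track of a central subgroup.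

**Definition.** Let $Z\le\mathbf Z(G)\cap\mathbf C_G(A)$ and $\lambda\in\mathrm{IBr}(Z)$. Then $T(G,A,Z,\lambda)$ denotes the assertion
$$|\mathrm{IBr}_A(G|\lambda)|=|\mathrm{IBr}(\mathbf C_G(A)|\lambda)|.\tag{1}$$

For $Z=1$ this is the guess. Let $Z_0$ be the Hall $\ell'$-subgroup of $Z$. By (B2) we have $\mathrm{IBr}(Z)=\mathrm{Irr}(Z_0)$ by restriction. The group $Z_0$ permutes the $\ell$-regular classes of $G$ by multiplication.

**Definition.** A $Z_0$-orbit $O$ of $\ell$-regular classes is *good* (for $\lambda$) if the stabilizer in $Z_0$ of a class $K\in O$ lies in $\ker\lambda$. As $Z_0$ is abelian, all $K\in O$ have the same stabilizer.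

For example, let $G=Q_8$, $Z=\{\pm1\}$ and $\ell$ odd. The orbit $\{\{1\},\{-1\}\}$ has trivial stabilizer and is good for both $\lambda$. The classes $\{\pm i\},\{\pm j\},\{\pm k\}$ are each stabilized by $Z$ and are good only for $\lambda=1$. So there are four good orbits for $\lambda=1$ and one for $\lambda\ne1$, which matches four linear characters and one of degree $2$. Let $A=C_3$ permute $i,j,k$ cyclically. Then $\mathbf C_G(A)=Z$. For $\lambda=1$ only the trivial character is invariant, and for $\lambda\neq1$ the character of degree $2$ is invariant. Assertion (1) reads $1=1$ in both cases.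

**Lemma 1.** *If $A=\langle a\rangle$ is cyclic, then $T(G,A,Z,\lambda)$ holds.*

*Proof.* Let $C=\mathbf C_G(A)$.

**The space and its first basis.** We want a space on which the trace of $a$ is the left side of (1). Let $F_\lambda(G)$ be the space of complex class functions $f$ on the $\ell$-regular elements of $G$ with $f(zx)=\lambda(z)f(x)$ for $z\in Z_0$. The space of all class functions on $\ell$-regular elements is $\bigoplus_\lambda F_\lambda(G)$, because $Z_0$ acts on it by translation and every representation of the abelian group $Z_0$ over $\mathbb C$ splits into eigenspaces. It has basis $\mathrm{IBr}(G)$, and $\mathrm{IBr}(G|\lambda)\subset F_\lambda(G)$. So $\mathrm{IBr}(G|\lambda)$ is a basis of $F_\lambda(G)$. The element $a$ acts by $f^a(x)=f(x^{a^{-1}})$. It preserves $F_\lambda(G)$ since it centralizes $Z$, and it permutes this basis. So its trace on $F_\lambda(G)$ is $|\mathrm{IBr}_A(G|\lambda)|$.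

**The second basis.** We want a basis indexed by classes. For good $O$ fix $K\in O$ and put $f_O(zy)=\lambda(z)$ for $z\in Z_0$, $y\in K$, and $f_O=0$ outside $\bigcup O$. This is well defined: if $zy=z'y'$ with $y,y'\in K$, then $z'^{-1}z$ stabilizes $K$, hence lies in $\ker\lambda$. Clearly $f_O\in F_\lambda(G)$. If $O$ is not good, $f\in F_\lambda(G)$ and $y\in\bigcup O$, choose $z\in Z_0$ stabilizing the class of $y$ with $\lambda(z)\ne1$. Then $f(y)=f(zy)=\lambda(z)f(y)$, so $f(y)=0$. On a good orbit, $f$ is determined by its value on $K$. Hence $\{f_O:O\text{ good}\}$ is a basis of $F_\lambda(G)$. In particular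
$$|\mathrm{IBr}(G|\lambda)|=\dim F_\lambda(G)=\text{number of good }Z_0\text{-orbits of }\ell\text{-regular classes of }G.\tag{2}$$
This holds for any finite group with central subgroup $Z$.

**The trace in the second basis.** The function $f_O^a$ lies in $F_\lambda(G)$ and is supported on $\bigcup O^a$, and $O^a$ is good because $a$ centralizes $Z_0$. So $f_O^a$ is a scalar multiple of $f_{O^a}$. Only the $O$ with $O^a=O$ contribute to the trace. For such $O$ write $f_O^a=c_Of_O$. We claim $c_O=1$. The group $G\times Z_0$ acts transitively on $U=\bigcup O$ by $y\cdot(g,z)=y^gz$. The group $A$ acts coprimely on $G\times Z_0$ (trivially on $Z_0$), compatibly with this action. By (F2) there is $y\in U\cap C$. Then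
$$c_Of_O(y)=f_O^a(y)=f_O(y^{a^{-1}})=f_O(y)\ne0,$$
so $c_O=1$. Hence the trace is the number of good $a$-invariant orbits $O$.

**Counting in $C$.** It remains to move the count to $C$. Each $a$-invariant $O$ contains an $a$-invariant class, namely that of the $y\in U\cap C$ just found, so it consists of $a$-invariant classes. The bijection (F2′) commutes with multiplication by $Z_0\le C$, since $(zK)\cap C=z(K\cap C)$. So it preserves stabilizers and goodness. Hence the trace is the number of good $Z_0$-orbits of $\ell$-regular classes of $C$, which by (2) for $C$ is $|\mathrm{IBr}(C|\lambda)|$. $\square$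

## 4. Equal permutation characters do not give equal fixed points

For general $A$, the same argument shows that each element of $A$ fixes as many irreducible Brauer characters as $\ell$-regular classes. So the two $A$-sets have the same permutation character. If $A$ is not cyclic, this does not determine the number of points fixed by all of $A$. Let $V=C_2\times C_2$ have subgroups $H_1,H_2,H_3$ of order $2$, and compare the $V$-sets
$$V/H_1\sqcup V/H_2\sqcup V/H_3\qquad\text{and}\qquad V\sqcup\{\mathrm{pt}\}\sqcup\{\mathrm{pt}\}.$$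
Both have $6$ points. The involution in $H_i$ fixes $2$ points of the first set (those of $V/H_i$) and $2$ points of the second. So the permutation characters agree, but $V$ fixes $0$ points of the first and $2$ of the second. The trace argument stops here.

A second attempt is induction along $B\lhd A$ with $A/B$ cyclic. Lemma 1 for $A/B$ acting on $\mathbf C_G(B)$ gives $|\mathrm{IBr}_A(\mathbf C_G(B))|=|\mathrm{IBr}(\mathbf C_G(A))|$. We would still need $|\mathrm{IBr}_A(G)|=|\mathrm{IBr}_A(\mathbf C_G(B))|$. The inductive hypothesis $|\mathrm{IBr}_B(G)|=|\mathrm{IBr}(\mathbf C_G(B))|$ says nothing about how $A/B$ permutes these two sets.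

The way around is not to decompose $A$ but to replace it. Assertion (1) sees $A$ only through the set $\mathrm{IBr}_A(G)$ and the subgroup $C=\mathbf C_G(A)$. If some cyclic group $A'$ acts coprimely on $G$ with the same invariant Brauer characters and the same fixed points, then Lemma 1 for $A'$ gives (1) for $A$. The group $A'$ need not lie in $A$ or be related to it in any other way. Two small cases:

* Let $G=C_3\times C_3$, $\ell\ne3$, and let $A\cong C_2\times C_2$ be the group of all maps $(x,y)\mapsto(x^{\pm1},y^{\pm1})$. Then $\mathbf C_G(A)=1$, and only the trivial character is invariant. The same is true for $A'=\langle\text{inversion}\rangle$.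
* Let $G=A_5^{49}$, and let $A=C_7\times C_7$ permute the factors regularly. Then $\mathbf C_G(A)$ is the diagonal, and the invariant Brauer characters are the products $\psi\times\dots\times\psi$. Both statements hold also for $A'$ generated by a cyclic permutation of all $49$ factors. It has order $49$, so $A'$ is not isomorphic to a subgroup of $A$.

Sections 7 and 8 show that in a minimal counterexample these two recipes, inversion and a long cycle, always work. Getting there needs an induction through normal subgroups, and this is why $Z$ and $\lambda$ are present. If $\theta\in\mathrm{IBr}_A(N)$ is $G$-invariant, then $\mathrm{IBr}(G|\theta)$ need not look like $\mathrm{IBr}(G/N)$. For $G=Q_8$, $N=Z$, $\ell$ odd and $\theta\neq1$, the first has one element and the second has four. A central extension of $G/N$ and a character of the central subgroup repair this. So the statement to prove is the following.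

**Theorem A.** *Let $A$ act coprimely on $G$, let $Z\le\mathbf Z(G)\cap\mathbf C_G(A)$ and $\lambda\in\mathrm{IBr}(Z)$. Then*
$$|\mathrm{IBr}_A(G|\lambda)|=|\mathrm{IBr}(\mathbf C_G(A)|\lambda)|.$$
*In particular ($Z=1$), $|\mathrm{IBr}_A(G)|=|\mathrm{IBr}(\mathbf C_G(A))|$: Navarro's conjecture holds.*

**Theorem B.** *Let $A$ act coprimely on $G$, $Z\le\mathbf Z(G)\cap\mathbf C_G(A)$, $\lambda\in\mathrm{IBr}(Z)$, and let $Z_0$ be the Hall $\ell'$-subgroup of $Z$.*

1. *$\mathrm{IBr}(G)$ and the set of $\ell$-regular classes of $G$ are isomorphic $A$-sets. More generally, $\mathrm{IBr}(G|\lambda)$ is isomorphic as an $A$-set to the set of good $Z_0$-orbits of $\ell$-regular classes of $G$.*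
2. *If $B\lhd A$, there is an $A$-equivariant bijection $\mathrm{IBr}_B(G)\to\mathrm{IBr}(\mathbf C_G(B))$, and it may be chosen to send $\mathrm{IBr}_B(G|\lambda)$ onto $\mathrm{IBr}(\mathbf C_G(B)|\lambda)$ for every $\lambda\in\mathrm{IBr}(Z)$.*
3. *If $N\lhd G$ is $A$-invariant and $\theta\in\mathrm{IBr}_A(N)$, then $|\mathrm{IBr}_A(G|\theta)|=|\mathrm{IBr}(N\mathbf C_G(A)|\theta)|$.*

## 5. Trading an invariant character of $N$ for a central character

**Lemma 2.** *Let $A$ act coprimely on $G$, let $N\lhd G$ be $A$-invariant, and let $\theta\in\mathrm{IBr}_A(N)$ be $G$-invariant. Then there are a finite group $\hat G$ on which $A$ acts coprimely, a subgroup $\hat Z\le\mathbf Z(\hat G)\cap\mathbf C_{\hat G}(A)$, a character $\hat\lambda\in\mathrm{IBr}(\hat Z)$, and an $A$-equivariant isomorphism $\hat G/\hat Z\cong G/N$, such that for every $A$-invariant $J$ with $N\le J\le G$ and preimage $\hat J$ of $J/N$ in $\hat G$ there is an $A$-equivariant bijection $\mathrm{IBr}(J|\theta)\to\mathrm{IBr}(\hat J|\hat\lambda)$.*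

The group $\hat G$ may be larger than $G$. What matters is $|\hat G:\hat Z|=|G:N|$. In the proof we use the left action $a\cdot g=g^{a^{-1}}$.

*Proof.*

**The extension $\mathcal G$.** The purpose is to build a central extension of $G/N$ that records how $G$ moves the module of $\theta$. Let $X:N\to GL(V)$ be a $k$-representation affording $\theta$. Let $G^*$ be the group, under componentwise multiplication, of pairs $(g,T)$ with $g\in G$, $T\in GL(V)$ and
$$TX(n)T^{-1}=X(gng^{-1})\quad\text{for all }n\in N.\tag{3}$$
As $\theta$ is $G$-invariant, $n\mapsto X(gng^{-1})$ is equivalent to $X$ for each $g$, so $G^*\to G$ is surjective. By Schur's lemma its kernel is $\{(1,\mu):\mu\in k^\times\}=k^\times$, which is central. The set $N^*=\{(n,X(n)):n\in N\}$ is a subgroup. It is normal because $(g,T)(n,X(n))(g,T)^{-1}=(gng^{-1},X(gng^{-1}))$, and it meets $k^\times$ trivially. The preimage of $N$ in $G^*$ is $N^*k^\times$. So $\mathcal G=G^*/N^*$ is a central extension of $G/N$ by $k^\times$.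

**The action of $A$ on $\mathcal G$.** We let $A$ act compatibly with $G/N$ and trivially on $k^\times$. For $a\in A$ the representation $n\mapsto X(a\cdot n)$ is equivalent to $X$, since $\theta$ is $A$-invariant. So there is $T_a\in GL(V)$, unique up to scalars, with $T_aX(n)T_a^{-1}=X(a\cdot n)$ for all $n$. Put
$$a\cdot(g,T)=(a\cdot g,\;T_aTT_a^{-1}),$$
which does not depend on the choice of $T_a$. It lies in $G^*$, since
$$T_aTT_a^{-1}X(n)T_aT^{-1}T_a^{-1}=T_aX\big(g(a^{-1}\cdot n)g^{-1}\big)T_a^{-1}=X\big((a\cdot g)n(a\cdot g)^{-1}\big).$$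
Both $T_{ab}$ and $T_aT_b$ conjugate $X(n)$ to $X(ab\cdot n)$, so $T_{ab}\in k^\times T_aT_b$ and this is an action. It maps $(n,X(n))$ to $(a\cdot n,X(a\cdot n))$, so it preserves $N^*$, and it is trivial on $k^\times$. So $A$ acts on $\mathcal G$, compatibly with its action on $G/N$.

**A finite $A$-invariant subgroup.** The purpose is to cut $\mathcal G$ down to a finite group with no new primes. Let $h=|G/N|$, and let $\mu_m$ be the finite group of $m$-th roots of unity in $k$. Choose a section of $\mathcal G\to G/N$, with cocycle $\alpha$. Multiplying the cocycle identity $\alpha(x,y)\alpha(xy,w)=\alpha(y,w)\alpha(x,yw)$ over all $w\in G/N$, and putting $\beta(x)=\prod_w\alpha(x,w)$, we get $\alpha(x,y)^h=\beta(x)\beta(y)\beta(xy)^{-1}$. Since $k$ is algebraically closed, there is $\gamma$ with $\gamma(x)^h=\beta(x)$. Multiply the section by $\gamma^{-1}$. The new cocycle $\alpha(x,y)\gamma(x)^{-1}\gamma(y)^{-1}\gamma(xy)$ has $h$-th power $1$. So there is a section $s$ with $s(x)s(y)\in\mu_h\,s(xy)$ for all $x,y$. In particular $s(1)\in\mu_h$. Hence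
$$H_0=\{s(x)\zeta:x\in G/N,\ \zeta\in\mu_h\}$$
is a finite subgroup of $\mathcal G$ with $H_0k^\times=\mathcal G$ and $H_0\cap k^\times=\mu_h$. For $u\in H_0$ the element $u^h$ maps to $1$ in $G/N$, so $u^h\in\mu_h$ and $u^{h^2}=1$.

Put $\hat G=H_0\mu_{h^2}$ and $\hat Z=\hat G\cap k^\times$. If $u\zeta\in k^\times$ with $u\in H_0$ and $\zeta\in\mu_{h^2}$, then $u\in H_0\cap k^\times=\mu_h$. So $\hat Z=\mu_{h^2}$. If $u\in H_0$ and $a\in A$, write $a\cdot u=v\zeta$ with $v\in H_0$, $\zeta\in k^\times$. Raising to the power $h^2$ gives $1=\zeta^{h^2}$, so $a\cdot u\in\hat G$. Hence $\hat G$ is $A$-invariant and finite. As $|\hat G|=h|\mu_{h^2}|$, every prime dividing $|\hat G|$ divides $h$. So $A$ acts coprimely on $\hat G$, centralizes $\hat Z$, and $\hat G/\hat Z\cong G/N$ as $A$-groups. Let $\hat\lambda\in\mathrm{IBr}(\hat Z)$ be the Brauer character of the one-dimensional $k$-representation $\mu\mapsto\mu^{-1}$.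

**Two functors.** The purpose is to match modules over $\theta$ with modules over $\hat\lambda$. Let $J^*$ be the preimage of $J$ in $G^*$ and $\mathcal J=J^*/N^*=\hat Jk^\times$. Let $\mathcal W$ be the class of finite-dimensional $kJ$-modules $W$ with $W_N$ a direct sum of copies of $V$. Let $\mathcal U$ be the class of finite-dimensional $k\mathcal J$-modules on which $\mu\in k^\times$ acts as the scalar $\mu^{-1}$.

For $W\in\mathcal W$ let $F(W)=\mathrm{Hom}_{kN}(V,W)$, with $(g,T)\in J^*$ acting by $f\mapsto gfT^{-1}$. This map is again $kN$-linear, since (3) gives $T^{-1}X(n)=X(g^{-1}ng)T^{-1}$ and so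
$$gfT^{-1}X(n)=gfX(g^{-1}ng)T^{-1}=g(g^{-1}ng)fT^{-1}=n\,gfT^{-1}.$$
$N^*$ acts trivially since $nfX(n)^{-1}=f$, and $(1,\mu)$ acts as $\mu^{-1}$. So $F(W)\in\mathcal U$.

For $U\in\mathcal U$ let $E(U)=V\otimes U$ with $g(v\otimes u)=Tv\otimes(g,T)u$, where $(g,T)\in J^*$. Replacing $T$ by $\mu T$ multiplies the first factor by $\mu$ and the second by $\mu^{-1}$, so this is independent of $T$. Taking $T=X(n)$ we see that $n\in N$ acts as $X(n)\otimes1$. So $E(U)\in\mathcal W$.

The evaluation map $V\otimes\mathrm{Hom}_{kN}(V,W)\to W$, $v\otimes f\mapsto f(v)$, is bijective, since $W_N$ is a sum of copies of $V$ and $\mathrm{End}_{kN}(V)=k$. It is $J$-linear since $g(v\otimes f)=Tv\otimes gfT^{-1}\mapsto gf(v)$. So $E(F(W))\cong W$. The map $U\to\mathrm{Hom}_{kN}(V,V\otimes U)$, $u\mapsto f_u=(v\mapsto v\otimes u)$, is bijective for the same reason. It is $\mathcal J$-linear since $gf_uT^{-1}(v)=g(T^{-1}v\otimes u)=v\otimes(g,T)u$. So $F(E(U))\cong U$.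

Submodules of members of $\mathcal W$ lie in $\mathcal W$, submodules of members of $\mathcal U$ lie in $\mathcal U$, and $\dim F(W)=\dim W/\dim V$. So $F$ and $E$ send proper nonzero submodules to proper nonzero submodules. If $F(W)$ had a proper nonzero submodule, so would $E(F(W))\cong W$, and likewise with $F$ and $E$ exchanged. Hence $F$ and $E$ preserve irreducibility, and $F$ induces a bijection between isomorphism classes of irreducible modules in $\mathcal W$ and in $\mathcal U$. Since $\theta$ is $J$-invariant, (B4) shows that the irreducible modules in $\mathcal W$ are exactly those affording elements of $\mathrm{IBr}(J|\theta)$.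

**From $\mathcal J$ to $\hat J$.** Restriction to $\hat J$ is a bijection from irreducible modules in $\mathcal U$ to irreducible $k\hat J$-modules over $\hat\lambda$. Irreducibility is preserved because $\mathcal J=\hat Jk^\times$ and $k^\times$ acts by scalars. Conversely, on an irreducible $k\hat J$-module over $\hat\lambda$ the central subgroup $\hat Z$ acts by $\mu\mapsto\mu^{-1}$. So $(x\mu)u=\mu^{-1}xu$ for $x\in\hat J$, $\mu\in k^\times$ is well defined, because $\hat J\cap k^\times=\hat Z$, and it is the unique extension in $\mathcal U$. This gives the bijection $\mathrm{IBr}(J|\theta)\to\mathrm{IBr}(\hat J|\hat\lambda)$.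

**Equivariance.** We check that the bijection commutes with $A$. For $a\in A$ let $W_a$ be $W$ with $g$ acting as $a^{-1}\cdot g$, and define $U_a$ similarly for $\mathcal J$- and $\hat J$-modules. If $W$ affords $\varphi$, then $W_a$ affords $g\mapsto\varphi(g^a)$, which is $\varphi^{a^{-1}}$. Also $W_a\in\mathcal W$ since $\theta$ is $A$-invariant. From $T_a^{-1}X(n)=X(a^{-1}\cdot n)T_a^{-1}$ we get, for $f\in F(W)$,
$$fT_a^{-1}X(n)=fX(a^{-1}\cdot n)T_a^{-1}=(a^{-1}\cdot n)fT_a^{-1}.$$
So $f\mapsto fT_a^{-1}$ is a linear isomorphism $F(W)\to F(W_a)$. In $F(W_a)$ the element $(g,T)$ sends $fT_a^{-1}$ to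
$$(a^{-1}\cdot g)fT_a^{-1}T^{-1}=\big[(a^{-1}\cdot g)\,f\,(T_a^{-1}TT_a)^{-1}\big]T_a^{-1}.$$
Since $T_{a^{-1}}\in k^\times T_a^{-1}$, this is the image of $\big(a^{-1}\cdot(g,T)\big)f$. So $F(W_a)\cong F(W)_a$, and restriction to $\hat J$ respects this. $\square$

In the example $G=Q_8$, $N=Z=\{\pm1\}$, $\theta\ne1$, $\ell$ odd, $A=1$, the module $V$ is one-dimensional and (3) is vacuous. So $G^*=Q_8\times k^\times$, and dividing by $N^*=\{(1,1),(-1,-1)\}$ gives the central product $\mathcal G=Q_8\circ k^\times$. Here $h=4$. The section taking the four cosets to the images of $1,i,j,k$ has cocycle values $\pm1\in\mu_4$, so $H_0=Q_8\circ\mu_4$ and $\hat G=Q_8\circ\mu_{16}$, of order $64$. It has exactly one irreducible Brauer character over $\hat\lambda$, of degree $2$, as it should.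

Next we determine $\mathrm{IBr}_A(G)$ when $G=NC$.

**Lemma 3.** *Let $A$ act coprimely on $G$, $N\lhd G$ $A$-invariant, and $G=N\mathbf C_G(A)$. Then $\varphi\in\mathrm{IBr}(G)$ is $A$-invariant if and only if $\varphi_N$ has an $A$-invariant irreducible constituent.*

*Proof.* If $\varphi$ is $A$-invariant, use (F2) on the constituents of $\varphi_N$, as in Section 2. Conversely let $\theta\in\mathrm{IBr}_A(N)$ lie under $\varphi$. The stabilizer $G_\theta$ is $A$-invariant, and the Clifford correspondence $\mathrm{IBr}(G_\theta|\theta)\to\mathrm{IBr}(G|\theta)$ is $A$-equivariant. So it is enough to treat the correspondent of $\varphi$ in $G_\theta$. By Dedekind's law $G_\theta=N\mathbf C_{G_\theta}(A)$, so the hypothesis is inherited and we may assume $G_\theta=G$. Take $\hat G,\hat Z,\hat\lambda$ from Lemma 2. As $G=N\mathbf C_G(A)$, the group $A$ is trivial on $G/N\cong\hat G/\hat Z$. It is trivial on $\hat Z$, so by (F3) it is trivial on $\hat G$. Hence every element of $\mathrm{IBr}(\hat G|\hat\lambda)$ is $A$-invariant, and by equivariance so is every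 element of $\mathrm{IBr}(G|\theta)$. $\square$

Lemma 3 says that when $G=NC$, the set $\mathrm{IBr}_A(G)$ depends only on $\mathrm{IBr}_A(N)$. This gives the criterion for replacing $A$, which concerns only $N$.

**Lemma 4 (replacement).** *Let $A$ act coprimely on $G$, $C=\mathbf C_G(A)$, $N\lhd G$ $A$-invariant, $G=NC$. Let $A'$ be a finite group with $\gcd(|A'|,|G|)=1$ acting on $N$ such that*

1. *the action of $A'$ on $N$ commutes with the conjugation action of $C$ on $N$;*
2. *$\mathbf C_N(A')=\mathbf C_N(A)$;*
3. *$\mathrm{IBr}_{A'}(N)=\mathrm{IBr}_A(N)$.*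

*Then $(nc)^a=n^ac$ ($n\in N$, $c\in C$, $a\in A'$) defines a coprime action of $A'$ on $G$ with $\mathbf C_G(A')=C$ and $\mathrm{IBr}_{A'}(G)=\mathrm{IBr}_A(G)$. Hence if $Z\le\mathbf Z(G)\cap C$, then $T(G,A,Z,\lambda)$ is equivalent to $T(G,A',Z,\lambda)$.*

*Proof.* If $nc=n_1c_1$, then $n_1^{-1}n=c_1c^{-1}\in C\cap N=\mathbf C_N(A)=\mathbf C_N(A')$ by (2). So
$$n^ac=n_1^a(n_1^{-1}n)^ac=n_1^a(n_1^{-1}n)c=n_1^ac_1,$$
and the map is well defined. By (1) it is a homomorphism:
$$(nc\,mc_1)^a=\big(n\,(cmc^{-1})\,cc_1\big)^a=n^a\,c\,m^ac^{-1}\,cc_1=n^ac\;m^ac_1.$$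
From $((nc)^a)^b=n^{ab}c$ we get an action extending that on $N$. The element $nc$ is fixed iff $n$ is, so $\mathbf C_G(A')=\mathbf C_N(A')C=\mathbf C_N(A)C=C$. Thus $G=N\mathbf C_G(A')$, and Lemma 3 applies to $A$ and to $A'$. With (3), both $\mathrm{IBr}_A(G)$ and $\mathrm{IBr}_{A'}(G)$ are the set of $\varphi\in\mathrm{IBr}(G)$ such that $\varphi_N$ has a constituent in $\mathrm{IBr}_A(N)=\mathrm{IBr}_{A'}(N)$. The last claim follows since both sides of (1) are the same for $A$ and $A'$. $\square$

## 6. A minimal counterexample satisfies $G=NC$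

Suppose Theorem A is false. Choose a counterexample $(G,A,Z,\lambda)$ with $(|G:Z|,|A|)$ lexicographically minimal, and let $C=\mathbf C_G(A)$. Replacing $A$ by its image in $\mathrm{Aut}(G)$ does not change (1), so by minimality $A$ acts faithfully on $G$. As (1) is trivial for $A=1$, we have $A\ne1$. Since $A$ is trivial on $Z$, it follows that $G>Z$.

**Step 1. If $N\lhd G$ is $A$-invariant and $Z<N$, then $G=NC$.** This step makes Lemma 4 applicable. It compares $G$ with $NC$, character by character over $N$.

By Section 2, each $\varphi\in\mathrm{IBr}_A(G|\lambda)$ lies over an $A$-invariant $\theta\in\mathrm{IBr}(N)$, which is unique up to $C$-conjugacy. It lies over $\lambda$ because $Z\le N$ is central. The same holds for $NC$, with $\mathbf C_{NC}(A)=C$. Let $\Theta$ represent the $C$-orbits on $\mathrm{IBr}_A(N|\lambda)$, and let $C_\theta$ be the stabilizer of $\theta$ in $C$. Then $\mathbf C_{G_\theta}(A)=C_\theta$, and the stabilizer of $\theta$ in $NC$ is $NC_\theta$. By the $A$-equivariant Clifford correspondence,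
$$|\mathrm{IBr}_A(G|\lambda)|=\sum_{\theta\in\Theta}|\mathrm{IBr}_A(G_\theta|\theta)|,\qquad|\mathrm{IBr}_A(NC|\lambda)|=\sum_{\theta\in\Theta}|\mathrm{IBr}_A(NC_\theta|\theta)|.\tag{4}$$

Fix $\theta$ and apply Lemma 2 to $G_\theta$, obtaining $\hat G,\hat Z,\hat\lambda$ with $\hat G/\hat Z\cong G_\theta/N$. By (F3), $\mathbf C_{G_\theta/N}(A)=NC_\theta/N$. Also by (F3), $\mathbf C_{\hat G/\hat Z}(A)=\mathbf C_{\hat G}(A)\hat Z/\hat Z$, and $\hat Z\le\mathbf C_{\hat G}(A)$. So the preimage of $NC_\theta/N$ in $\hat G$ is $\mathbf C_{\hat G}(A)$, on which $A$ is trivial. Taking $J=G_\theta$ and $J=NC_\theta$ in Lemma 2,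
$$|\mathrm{IBr}_A(G_\theta|\theta)|=|\mathrm{IBr}_A(\hat G|\hat\lambda)|,\qquad|\mathrm{IBr}_A(NC_\theta|\theta)|=|\mathrm{IBr}(\mathbf C_{\hat G}(A)|\hat\lambda)|.\tag{5}$$
As $|\hat G:\hat Z|=|G_\theta:N|<|G:Z|$, minimality gives $T(\hat G,A,\hat Z,\hat\lambda)$, so the two numbers in (5) agree. By (4), $|\mathrm{IBr}_A(G|\lambda)|=|\mathrm{IBr}_A(NC|\lambda)|$. If $NC<G$, then $|NC:Z|<|G:Z|$, so $T(NC,A,Z,\lambda)$ holds and $|\mathrm{IBr}_A(G|\lambda)|=|\mathrm{IBr}(C|\lambda)|$, a contradiction.

**Step 2. Choice of $N$.** This step fixes the subgroup on which we shall replace $A$. Let $N/Z$ be a minimal normal subgroup of $(G/Z)\rtimes A$ contained in $G/Z$. By Step 1, $G=NC$. If $1\ne b\in A$ centralized $N/Z$, then, as $b$ centralizes $Z$, it would centralize $N$ by (F3), and hence $NC=G$. This contradicts faithfulness. So $A$ acts faithfully on $N$ and on $N/Z$. Moreover the action of $A$ on $N$ commutes with the conjugation action of $C$, because $(n^c)^a=(n^a)^{c^a}=(n^a)^c$.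

It remains to find a cyclic $A'$ as in Lemma 4. There are two cases.

## 7. $N/Z$ abelian: inversion along $[N,A]$

**Step 3. $N/Z$ is not abelian.** We suppose that it is and replace $A$ by a group of order $2$ that fixes $Z$ and inverts a complement. Now $N'\le Z$, so $N$ is nilpotent of class at most $2$. Let $N_0$ be its Hall $\ell'$-subgroup. By (B2), restriction is a bijection $\mathrm{IBr}(N)\to\mathrm{Irr}(N_0)$, and it commutes with automorphisms of $N$.

**Step 3a. $A$ is nonabelian simple.** The purpose is to force $|G|$ to be odd, so that inversion is coprime to $G$. Let $1\ne B\lhd A$. Then $\mathbf C_N(B)$ contains $Z\ge N'$, so it is normal in $N$. It is $A$-invariant because $B\lhd A$, and $C$-invariant because $C$ commutes with $B$ on $N$. So it is normalized by $NCA=GA$. By minimality of $N/Z$ it is $Z$ or $N$, and $N$ is excluded by faithfulness. So $\mathbf C_N(B)=Z$. In particular $\mathbf C_N(A)=Z$. By (F4),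
$$|\mathrm{Irr}_B(N_0)|=|\mathrm{Irr}(Z\cap N_0)|=|\mathrm{Irr}_A(N_0)|.$$
As $\mathrm{Irr}_A(N_0)\subseteq\mathrm{Irr}_B(N_0)$, these sets are equal, so $\mathrm{IBr}_B(N)=\mathrm{IBr}_A(N)$. Apply Lemma 4 with $A'=B$. The extension of $B$ to $G$ given there is the original action, since $(nc)^b=n^bc$. So $T(G,B,Z,\lambda)$ is equivalent to $T(G,A,Z,\lambda)$. If $B<A$, the former holds by minimality, a contradiction. So $A$ is simple. By Lemma 1 it is not cyclic, so it is nonabelian simple. By (F1), $|A|$ is even, so $|G|$ is odd.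

**Step 3b. An abelian group structure on $N$ (Baer's trick).** We need a complement to $Z$, and we get it by making $N$ abelian. For $x,y\in N$ put $[x,y]=x^{-1}y^{-1}xy\in N'\le Z$ and
$$x+y=xy[y,x]^{1/2},\tag{6}$$
where square roots are taken in $N'$, an abelian group of odd order, so they are unique. Since $N$ has class at most $2$, the commutator is multiplicative in each variable, and central factors in it may be dropped. Then $(N,+)$ is an abelian group:

* As $xy=yx[x,y]$ and $[y,x]=[x,y]^{-1}$, we get $x+y=yx[x,y]^{1/2}=y+x$.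
* $(x+y)+w=xy[y,x]^{1/2}\,w\,[w,xy]^{1/2}=xyw\big([y,x][w,x][w,y]\big)^{1/2}$, and $x+(y+w)=xyw[w,y]^{1/2}[yw,x]^{1/2}$ is the same.
* The identity is $1$, $-x=x^{-1}$, and $x+w=xw$ for $w\in\mathbf Z(N)$.

Dropping central factors, $[x+y,w]=[xy,w]=[x,w][y,w]$, so the commutator is biadditive. From (6),
$$xy=(x+y)[x,y]^{1/2}=(x+y)+[x,y]^{1/2}.\tag{7}$$
Automorphisms of $N$ are automorphisms of $(N,+)$, by (6).

**Step 3c. The involution $\tau$.** Now we define the replacement. $A$ acts coprimely on $(N,+)$, so by (F3) $(N,+)=Z\oplus D$ with $Z=\mathbf C_N(A)$ and $D=[(N,+),A]$. $D$ is $A$-invariant, and it is $C$-invariant because $C$ acts on $(N,+)$ by automorphisms commuting with $A$. $Z$ is invariant under both. Define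
$$\tau(z+d)=z-d\qquad(z\in Z,\ d\in D).$$
It preserves $+$. It preserves commutators, because $Z$ is central and the commutator is biadditive:
$$[\tau(z+d),\tau(z'+d')]=[-d,-d']=[d,d']=[z+d,z'+d'].$$
These commutators and their square roots lie in $Z$, which $\tau$ fixes pointwise. So (7) gives
$$\tau(xy)=\tau(x)+\tau(y)+[x,y]^{1/2}=\tau(x)+\tau(y)+[\tau(x),\tau(y)]^{1/2}=\tau(x)\tau(y),$$
and $\tau\in\mathrm{Aut}(N)$. Further $\tau^2=1$, and $\tau$ commutes with $A$ and with $C$ on $N$, as these preserve $Z$, $D$ and $+$. If $\tau$ fixes $z+d$, then $2d=0$, so $d=0$ as $|D|$ is odd. Hence $\mathbf C_N(\tau)=Z=\mathbf C_N(A)$.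

**Step 3d. Invariant characters agree.** This verifies condition 3 of Lemma 4. The group $A\times\langle\tau\rangle$ acts coprimely on $N_0$, as $|N_0|$ is odd and prime to $|A|$. The groups $A\times\langle\tau\rangle$, $A$ and $\langle\tau\rangle$ all have fixed point subgroup $Z\cap N_0$ on $N_0$. By (F4) the sets $\mathrm{Irr}_{A\times\langle\tau\rangle}(N_0)$, $\mathrm{Irr}_A(N_0)$ and $\mathrm{Irr}_{\langle\tau\rangle}(N_0)$ all have $|\mathrm{Irr}(Z\cap N_0)|$ elements. The first is contained in the other two, so all three coincide. Thus $\mathrm{IBr}_{\langle\tau\rangle}(N)=\mathrm{IBr}_A(N)$. Since $|G|$ is odd, Lemma 4 applies with $A'=\langle\tau\rangle$. As $T(G,\langle\tau\rangle,Z,\lambda)$ holds by Lemma 1, so does $T(G,A,Z,\lambda)$, a contradiction.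

## 8. $N/Z$ nonabelian: one long twisted cycle

**Step 4. The case $N/Z$ nonabelian is impossible.** We replace $A$ by a cyclic group that permutes each $A$-orbit of simple factors in a single cycle.

**Step 4a. Components.** The purpose is to lift the factors of $N/Z$ to commuting subgroups of $N$. As $N/Z$ is minimal normal in $(G/Z)\rtimes A$ and nonabelian, $N/Z=S_1\times\dots\times S_n$ with isomorphic nonabelian simple groups $S_i$ permuted transitively by $GA$. Let $M_i$ be the preimage of $S_i$ in $N$ and $L_i=M_i'$. As $S_i$ is perfect, $M_i=L_iZ$. As $Z$ is central, $L_i'=M_i'=L_i$, so $L_i$ is perfect. We have $L_i/(L_i\cap Z)\cong S_i$, and $\mathbf Z(L_i)=L_i\cap Z$ because $S_i$ has trivial center. For $i\ne j$ we have $[M_i,M_j]\le Z$, so $[M_j,M_i,M_j]=[M_i,M_j,M_j]=1$. The three subgroups lemma gives $[M_j,M_j,M_i]=1$, that is, $[L_j,M_i]=1$. Hence multiplication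
$$\tilde N:=L_1\times\dots\times L_n\times Z\longrightarrow N$$
is a surjective homomorphism. If a tuple $(x_1,\dots,x_n,z)$ has product $1$, then each $x_i$ has trivial image in $S_i$. So the kernel is
$$\kappa=\{(z_1,\dots,z_n,z):z_i\in L_i\cap Z,\ z\in Z,\ z_1\cdots z_nz=1\}.$$
$A$ and $C$ permute the $S_i$, hence the $M_i$ and the $L_i$, and act trivially on $Z$. So they act on $\tilde N$. These two actions commute and are compatible with $\tilde N\to N$. Every prime divisor of $|\tilde N|$ divides $|N|$, so $A$ acts coprimely on $\tilde N$.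

**Step 4b. How $A$ and $C$ move the components.** We need enough rigidity to make a new automorphism commute with $C$. As $N$ normalizes each $L_i$ and $GA=NCA$, the group $CA$ is transitive on the $L_i$. So $C$ permutes the $A$-orbits on $\{L_1,\dots,L_n\}$ transitively. Let $\Omega_1\ni L_1$ be an $A$-orbit and $C_1$ its setwise stabilizer in $C$.

*$C_1$ fixes every member of $\Omega_1$.* Let $\pi$ be the permutation of $\Omega_1$ induced by $c\in C_1$. It commutes with the transitive action of $A$, so a power of $\pi$ fixing one point fixes all points. Thus $\langle\pi\rangle$ is semiregular, and the order of $\pi$ divides $|\Omega_1|$, which divides $|A|$. It also divides $|C|$. So $\pi=1$.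

*$A$ induces a cyclic group on $L_1$.* Let $A_1=\mathbf N_A(L_1)$. An automorphism $\alpha$ of $L_1$ that is trivial on $L_1/\mathbf Z(L_1)\cong S_1$ is trivial: the map $x\mapsto x^{-1}x^\alpha$ has values in $\mathbf Z(L_1)$ and is a homomorphism, because $(xy)^{-1}(xy)^\alpha=y^{-1}(x^{-1}x^\alpha)y^\alpha=(x^{-1}x^\alpha)(y^{-1}y^\alpha)$, and $L_1$ is perfect. So the image of $A_1$ in $\mathrm{Aut}(L_1)$ embeds in $\mathrm{Aut}(S_1)$. Its order is prime to $|S_1|$, so by (F5) it is cyclic, say $\langle\sigma\rangle$.

**Step 4c. Construction of $\tau$.** Let $m=|\Omega_1|=|A:A_1|$ and choose $1=a_1,\dots,a_m\in A$ with $\Omega_1=\{L_1^{a_1},\dots,L_1^{a_m}\}$. Let $\tilde N_1\le\tilde N$ be the direct product of the members of $\Omega_1$. Its elements are $u=(x_1^{a_1},\dots,x_m^{a_m})$ with $x_i\in L_1$. Put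
$$u^{\tau_1}=(y_1^{a_1},\dots,y_m^{a_m}),\qquad y_1=x_m^\sigma,\quad y_{i+1}=x_i\ (1\le i<m).\tag{8}$$
This is an automorphism of $\tilde N_1$. Its $m$-th power replaces every $x_i$ by $x_i^\sigma$, and it permutes the factors in an $m$-cycle, so it has order $m\cdot o(\sigma)$. All prime divisors of this number divide $|A|$. (In the example $A_5^{49}$ of Section 4, $m=49$ and $\sigma=1$.)

*$\tau_1$ commutes with $C_1$.* An element $c\in C_1$ normalizes each $L_1^{a_i}$ and commutes with $a_i$, so it acts by $x_i\mapsto x_i^c$ in each coordinate. On $L_1$ it commutes with $A_1$, hence with $\sigma$.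

Let $\Omega_j=\Omega_1^{c_j}$ ($1\le j\le t$, $c_j\in C$, $c_1=1$) be the distinct $A$-orbits. Define $\tau$ on $\tilde N=\prod_j\tilde N_1^{c_j}\times Z$ by
$$(u^{c_j})^\tau=(u^{\tau_1})^{c_j}\quad(u\in\tilde N_1),\qquad\tau=1\text{ on }Z.$$
*$\tau$ commutes with $C$.* Let $c\in C$. Then $\Omega_1^{c_jc}=\Omega_1^{c_k}$ for some $k$, so $c_jc=dc_k$ with $d\in C_1$, and
$$\big((u^{c_j})^c\big)^\tau=\big((u^d)^{c_k}\big)^\tau=\big((u^d)^{\tau_1}\big)^{c_k}=(u^{\tau_1})^{dc_k}=\big((u^{c_j})^\tau\big)^c.$$
On $Z$ both are trivial.

**Step 4d. Descent to $N$.** We check that $\tau$ preserves $\kappa$. $A$ and $C$ fix $Z$ pointwise, and $CA$ is transitive on the $L_i$. So all $L_i\cap Z$ are the same subgroup of $Z$, and $a_i,\sigma,c_j$ act trivially on it. Therefore $\tau$ maps $(z_1,\dots,z_n,z)\in\kappa$ to a tuple with the same $z$ and the $z_i$ permuted. Hence $\kappa^\tau=\kappa$, and $\tau$ induces an automorphism of $N$, again denoted $\tau$, which commutes with the action of $C$. The order of $\tau$ on $\tilde N$ is that of $\tau_1$, and its order on $N$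 divides this. So both orders have only prime divisors of $|A|$, and they are prime to $|G|$ and to $|\tilde N|$. This gives condition 1 of Lemma 4 for $A'=\langle\tau\rangle\le\mathrm{Aut}(N)$, and $\gcd(|A'|,|G|)=1$.

**Step 4e. Fixed points.** This is condition 2. For $a\in A$ and each $i$ write $a_ia=ba_j$ with $j=j(i,a)$ defined by $L_1^{a_ia}=L_1^{a_j}$, and $b=b(i,a)\in A_1$. Then
$$(x_i^{a_i})^a=(x_i^b)^{a_j}.\tag{9}$$
So $u$ is $A$-fixed iff $x_{j(i,a)}=x_i^{b(i,a)}$ for all $i,a$. Taking $i=1$ and $a=a_j$ we have $b=1$ and get $x_j=x_1$. Taking $i=1$ and $a\in A_1$ we have $j=1$, $b=a$ and get $x_1=x_1^a$. Conversely, these conditions suffice. Hence $u$ is $A$-fixed iff $x_1=\dots=x_m=x$ with $x\in\mathbf C_{L_1}(A_1)=\mathbf C_{L_1}(\sigma)$. By (8), $u$ is $\tau_1$-fixed iff $x_1=x_m^\sigma$ and $x_{i+1}=x_i$ for $i<m$, which is the same condition.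

Since $c_j$ commutes with $A$ and transports $\tau_1$ to $\tau$ on $\tilde N_1^{c_j}$, the fixed points of $A$ and of $\tau$ on each $\tilde N_1^{c_j}$ agree. Both leave each of these blocks invariant and act trivially on $Z$. So $\mathbf C_{\tilde N}(\tau)=\mathbf C_{\tilde N}(A)$. By (F3) for $\tilde N/\kappa\cong N$, applied to $A$ and to $\langle\tau\rangle$, the groups $\mathbf C_N(A)$ and $\mathbf C_N(\tau)$ are both the image of this subgroup. So $\mathbf C_N(\tau)=\mathbf C_N(A)$.

**Step 4f. Invariant characters.** This is condition 3, by the same computation one level up. By (B3), $\mathrm{IBr}(\tilde N)$ consists of the products of irreducible Brauer characters of the factors. An element of $\mathrm{IBr}(\tilde N_1)$ has the form $\theta=\psi_1^{a_1}\times\dots\times\psi_m^{a_m}$ with $\psi_i\in\mathrm{IBr}(L_1)$, so $\theta(u)=\prod_i\psi_i(x_i)$ for $\ell$-regular $u$.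

* Write $\theta^{\tau_1}=\prod_i(\psi_i')^{a_i}$. From $\theta^{\tau_1}(u^{\tau_1})=\theta(u)$ and (8) we get $\psi_1'(x_m^\sigma)\prod_{i<m}\psi_{i+1}'(x_i)=\prod_i\psi_i(x_i)$, so $\psi_1'=\psi_m^\sigma$ and $\psi_{i+1}'=\psi_i$ for $i<m$. Hence $\theta$ is $\tau_1$-invariant iff $\psi_1=\dots=\psi_m=\psi$ with $\psi^\sigma=\psi$.
* For $a\in A$ write $\theta^a=\prod_j(\psi_j'')^{a_j}$. From $\theta^a(u^a)=\theta(u)$ and (9) we get $\psi''_{j(i,a)}=\psi_i^{b(i,a)}$. Taking $i=1$ with $a=a_j$, and $i=1$ with $a\in A_1$ (the converse is clear), $\theta$ is $A$-invariant iff $\psi_1=\dots=\psi_m=\psi$ with $\psi$ being $A_1$-invariant, that is, $\psi^\sigma=\psi$.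

So $\mathrm{IBr}_{\langle\tau_1\rangle}(\tilde N_1)=\mathrm{IBr}_A(\tilde N_1)$. Transport by the $c_j$. Since $A$ and $\tau$ leave each $\tilde N_1^{c_j}$ invariant and act trivially on $Z$, we get $\mathrm{IBr}_{\langle\tau\rangle}(\tilde N)=\mathrm{IBr}_A(\tilde N)$. Viewing $\mathrm{IBr}(N)\subseteq\mathrm{IBr}(\tilde N)$ by inflation, which is compatible with $A$ and $\tau$, we get $\mathrm{IBr}_{\langle\tau\rangle}(N)=\mathrm{IBr}_A(N)$.

So Lemma 4 applies with $A'=\langle\tau\rangle$, which is cyclic. By Lemma 1, $T(G,\langle\tau\rangle,Z,\lambda)$ holds. Hence so does $T(G,A,Z,\lambda)$, the final contradiction. This proves Theorem A. $\blacksquare$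

## 9. From equal counts to isomorphic $A$-sets: Theorem B

Section 4 warned that counting fixed points of single elements does not determine an $A$-set. Counting fixed points of all subgroups does: by a theorem of Burnside, two finite $A$-sets are isomorphic iff every subgroup $H\le A$ has equally many fixed points on both. Theorem A applies to every subgroup $H$ of $A$, because $H$ also acts coprimely and $Z\le\mathbf C_G(A)\le\mathbf C_G(H)$.

*Proof of Theorem B (1).* Note first that $A$ permutes the good $Z_0$-orbits, since it centralizes $Z_0$. Let $H\le A$. By Theorem A for $H$, $|\mathrm{IBr}_H(G|\lambda)|=|\mathrm{IBr}(\mathbf C_G(H)|\lambda)|$. By (2) this is the number of good $Z_0$-orbits of $\ell$-regular classes of $\mathbf C_G(H)$. Let $O$ be an $H$-invariant $Z_0$-orbit of $\ell$-regular classes of $G$. By (F2) for $G\times Z_0$ acting on $\bigcup O$, some element of $\bigcup O$ is fixed by $H$, so $O$ contains an $H$-invariant class. Since $H$ centralizes $Z_0$, the orbit $O$ consists of $H$-invariant classes. The bijection (F2′) for $H$ commutes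 with multiplication by $Z_0$ and so preserves stabilizers and goodness. Hence the number above equals the number of $H$-invariant good $Z_0$-orbits of $\ell$-regular classes of $G$. Burnside's theorem gives the isomorphism. For $Z=1$ every orbit is a single class and is good, which is the first statement.

*Proof of (2).* As $B\lhd A$, the group $A$ acts on $\mathrm{IBr}_B(G|\lambda)$ and on $\mathbf C_G(B)$, and $B$ acts trivially on both $\mathrm{IBr}_B(G|\lambda)$ and $\mathrm{IBr}(\mathbf C_G(B)|\lambda)$. Let $B\le H\le A$. Then $H$ acts coprimely on $\mathbf C_G(B)$ with fixed points $\mathbf C_G(H)$, and $Z$ is central in $\mathbf C_G(B)$ and fixed by $H$. Theorem A for $H$ on $G$ and for $H$ on $\mathbf C_G(B)$ gives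
$$|\mathrm{IBr}_H(G|\lambda)|=|\mathrm{IBr}(\mathbf C_G(H)|\lambda)|=|\mathrm{IBr}_H(\mathbf C_G(B)|\lambda)|.$$
So the $A/B$-sets $\mathrm{IBr}_B(G|\lambda)$ and $\mathrm{IBr}(\mathbf C_G(B)|\lambda)$ are isomorphic for each $\lambda$. As $\mathrm{IBr}_B(G)$ and $\mathrm{IBr}(\mathbf C_G(B))$ are the disjoint unions of these sets over $\lambda\in\mathrm{IBr}(Z)$, we take the union of such isomorphisms.

*Proof of (3).* Let $C=\mathbf C_G(A)$ and $C_\theta=\mathbf C_{G_\theta}(A)$. The argument for (5) used only Lemma 2 and (F3), so it holds here. Theorem A is now available for $\hat G$, so the two numbers in (5) agree. With the Clifford correspondence in $G$ and in $NC$, where the stabilizer of $\theta$ is $NC_\theta$,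
$$|\mathrm{IBr}_A(G|\theta)|=|\mathrm{IBr}_A(G_\theta|\theta)|=|\mathrm{IBr}_A(NC_\theta|\theta)|=|\mathrm{IBr}_A(NC|\theta)|.$$
By Lemma 3 applied to $NC$, every member of $\mathrm{IBr}(NC|\theta)$ is $A$-invariant, as it lies over the $A$-invariant $\theta$. So the last number is $|\mathrm{IBr}(NC|\theta)|$. $\square$
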